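# Connectivity of matching complexes of 3-partite 3-graphs: a quarter of the cover number

## 1. The line $x/3$, and an eight-edge hypergraph that rules it out

A **hypergraph** $\mathcal H=(V,E)$ has a finite vertex set $V$ and a finite multiset $E$ of subsets of $V$, its edges. It is a **3-partite 3-graph** if $V$ is split into classes $V_1,V_2,V_3$ and every edge has exactly one vertex in each class. The matching number $\nu(\mathcal H)$ is the largest number of pairwise disjoint edges; the cover number $\tau(\mathcal H)$ is the least size of a vertex set meeting every edge. Clearly $\nu\le\tau$, and Aharoni's theorem (Ryser's Conjecture for $r=3$) says $\tau\le 2\nu$ for 3-partite 3-graphs. So $\tau/\nu\in[1,2]$ as soon as there is an edge.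

The **line graph** $L(\mathcal H)$ has the edges of $\mathcal H$ as vertices, two of them adjacent when they intersect; distinct copies of the same edge are distinct adjacent vertices. The **independence complex** $I(G)$ of a graph $G$ is the simplicial complex of independent sets of $G$. Thus $I(L(\mathcal H))$ is the complex of matchings of $\mathcal H$.

A complex $X$ is **$k$-connected** if every continuous map $S^i\to\|X\|$ with $-1\le i\le k$ extends to the ball $B^{i+1}$. So $(-1)$-connected means nonempty, $0$-connected means nonempty and path-connected, and $1$-connected means simply connected (connectedness included). Let $\mathrm{conn}(X)$ be the largest $k$ for which $X$ is $k$-connected, with $\mathrm{conn}(\emptyset)=-2$, and $\mathrm{conn}(X)=\infty$ if $X$ is $k$-connected for all $k$. We shift by two and write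
$$\eta(X)=\mathrm{conn}(X)+2\in\{0,1,2,\dots\}\cup\{\infty\}.$$
So $\eta\ge1$ means nonempty, $\eta\ge2$ connected, $\eta\ge3$ simply connected. We abbreviate $\eta(L(\cdot))=\eta(I(L(\cdot)))$ and $\mathrm{conn}(L(\cdot))=\mathrm{conn}(I(L(\cdot)))$.

If $\mathcal H$ is hard to cover, must its matching complex be highly connected? Haxell, Narins and Szabó ("Extremal Hypergraphs for Ryser's Conjecture: Home-Base Hypergraphs", arXiv:1401.0171) measure this by
$$f(x)=\inf\left\{\frac{\mathrm{conn}(L(\mathcal H))+2}{\nu(\mathcal H)}:\ \mathcal H\text{ a 3-partite 3-graph with at least one edge},\ \tau(\mathcal H)\ge x\,\nu(\mathcal H)\right\},\qquad x\in[1,2].$$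
The function $f$ is increasing, because the infimum is over fewer hypergraphs as $x$ grows, and the values $f(1)=\tfrac13$ and $f(2)=\tfrac23$ are known. These two points lie on the line $x/3$. So the answer one would first guess is $f(x)\ge x/3$, and in a form free of $\nu$,
$$\eta(L(\mathcal H))\ \ge\ \tau(\mathcal H)/3\,?$$

We test it. If $\tau\in\{1,2,3\}$, the guess asks only for $\eta\ge1$, that is, for an edge. It cannot ask for more, since for each of these values the complex can be disconnected:

- $\mathcal B_1$: two copies of a single edge. Then $\tau=1$ and $I(L)$ is two points.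
- $\mathcal B_2=\{111,122,212,221\}$, where the $i$-th digit names the vertex in $V_i$. Any two of these edges agree in a position, so $I(L)$ is four isolated points. Each vertex lies in only two of the four edges, and the two vertices of one class cover everything, so $\tau=2$.
- $\mathcal B_3$: take $b=\{a_1,a_2,a_3\}$ and three further vertices $b_1,b_2,b_3$, with $a_i,b_i\in V_i$. The edges are $b$ and, for each ordered pair $i\ne j$, the edge $\{a_i,b_j,p_{ij}\}$, where $p_{ij}$ is a new vertex in the third class. All six of these edges meet $b$, so $b$ is an isolated vertex of $I(L)$, and $b$ is a cover. In a minimum cover we may replace each $p_{ij}$ by $a_i$; the result contains a vertex cover of the graph with edges $a_ib_j$ $(i\ne j)$, which is a 6-cycle and needs 3 vertices. So $\tau=3$.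

At $\tau=4$ the guess demands $\eta\ge 4/3$, so $\eta\ge2$: the complex would have to be connected. Let $\mathcal B_4$ be $\mathcal B_3$ together with the edge $b'=\{b_1,b_2,b_3\}$. Both $b$ and $b'$ meet all six edges $\{a_i,b_j,p_{ij}\}$, so in $I(L(\mathcal B_4))$ no simplex joins $\{b,b'\}$ to the other six vertices, and the complex is disconnected. For the cover number, replace again each $p_{ij}$ in a minimum cover by $a_i$. The result covers the 6-cycle, whose only vertex covers of size 3 are $b$ and $b'$. But $b$ misses the edge $b'$, and $b'$ misses $b$. So $\tau\ge4$, and $b\cup\{b_1\}$ shows $\tau(\mathcal B_4)=4$. Hence $\eta=1<4/3$ and the guess fails.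

It also fails for $f$. The edges $\{a_1,b_2,p_{12}\},\{a_2,b_3,p_{23}\},\{a_3,b_1,p_{31}\}$ are disjoint; the 6-cycle has no matching with more than 3 edges, and a matching containing $b$ or $b'$ has at most two edges. So $\nu(\mathcal B_4)=3$, and $f(4/3)\le 1/3<4/9$. In fact $f=1/3$ on all of $[1,4/3]$, since $f\ge1/3$ is known for all $x$.

The repaired guess is $\eta\ge\tau/4$. For $\tau\le4$ it asks for an edge and holds. For $\tau\in\{5,\dots,8\}$ it asks that $I(L(\mathcal H))$ be connected. Suppose it is not. Then the edges split into nonempty sets $A,A'$ such that every $a\in A$ meets every $a'\in A'$. Pick one of each. The edge $a$, as a vertex set, covers all of $A'$, and $a'$ covers $A$, so $a\cup a'$ covers $\mathcal H$. As $a$ and $a'$ intersect, $|a\cup a'|\le5$. So $\tau\ge6$ forces connectedness by a two-line argument, and $\tau=5$ is the first case in doubt.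

The bound $f(x)\ge x/5$ is known, and the authors conjecture $f(x)\ge x/4$. We prove the conjecture. For $\mathcal H$ with at least one edge put
$$w_1(\mathcal H)=\min\{\,|K|+|K\cap V_1|:\ K\text{ a vertex cover of }\mathcal H\}\ \ge\ \tau(\mathcal H),$$
a cover number in which vertices of $V_1$ count twice. For instance, if all edges share one vertex $c\in V_1$ and are otherwise disjoint, and there are at least two of them, then $\tau=1$ (use $c$) but $w_1=2$.

**Theorem 1.** *Every 3-partite 3-graph $\mathcal H$ with at least one edge satisfies $\mathrm{conn}(L(\mathcal H))+2\ge\lceil\tau(\mathcal H)/4\rceil$. Hence $f(x)\ge x/4$ for all $x\in[1,2]$.*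

The second sentence follows from the first: if $\tau\ge x\nu$, then $\mathrm{conn}(L(\mathcal H))+2\ge\tau/4\ge x\nu/4$. Since $f(4/3)=1/3$, the constant $1/4$ is best possible.

**Theorem 2.** *For the same $\mathcal H$, $\tilde H_i(I(L(\mathcal H));\mathbb Z)=0$ for all $i\le\lceil w_1(\mathcal H)/4\rceil-2$. If moreover $\tau(\mathcal H)\ge9$ or $w_1(\mathcal H)\le8$, then $\mathrm{conn}(L(\mathcal H))+2\ge\lceil w_1(\mathcal H)/4\rceil$.* (By symmetry, any class can play the role of $V_1$.)

**Theorem 3.** *For every integer $t\ge1$ there is a 3-partite 3-graph with $\tau=t$ and $\mathrm{conn}(L)+2=\lceil t/4\rceil$. So $\lceil\tau/4\rceil$ is the exact minimum of $\mathrm{conn}+2$ for each value of $\tau$.*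

## 2. Textbook topology, and removing one adjacency

We use the following facts about simplicial complexes. Reduced (co)homology includes degree $-1$: $\tilde H^{-1}(\emptyset;M)=M$, while $\tilde H^{-1}(X;M)=0$ for $X\neq\emptyset$, and everything vanishes in degrees $\le-2$.

- (T1) Gluing (Björner, *Topological methods*, Lemma 10.3): if $\Delta_1,\Delta_2$ are $m$-connected and $\Delta_1\cap\Delta_2$ is $(m-1)$-connected, then $\Delta_1\cup\Delta_2$ is $m$-connected. In particular the suspension of an $(m-1)$-connected complex $J$ is $m$-connected, because it is a union of two cones meeting in $J$.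
- (T2) Van Kampen, special case: if $A$ and $T$ are connected subcomplexes, and $T$ and $A\cap T$ are simply connected, then $\pi_1(A\cup T)\cong\pi_1(A)$.
- (T3) Hurewicz: a simply connected $X$ with $\tilde H_i(X;\mathbb Z)=0$ for all $i\le m$ is $m$-connected. Conversely an $m$-connected $X$ has $\tilde H_i(X;\mathbb Z)=0$ for $i\le m$.
- (T4) Universal coefficients: $0\to\mathrm{Ext}(\tilde H_{i-1}(X),M)\to\tilde H^i(X;M)\to\mathrm{Hom}(\tilde H_i(X),M)\to0$ is exact.

By (T3) and (T4), $\tilde H^i(X;M)=0$ for all $i\le\eta(X)-2$ and every abelian group $M$.

**Lemma 4.** *Let $xy$ be an edge of a graph $G$, let $G-xy$ be $G$ with this adjacency removed (the vertices stay), and let $J=I\big(G-(N[x]\cup N[y])\big)$.*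

*(i) $I(G-xy)=I(G)\cup T$, where $T=\{x,y\}*J$ (with $\{x,y\}$ a full 1-simplex) is contractible and $I(G)\cap T$ is the suspension of $J$.*

*(ii) $\eta(I(G))\ge\min\{\eta(I(G-xy)),\ \eta(J)+1\}$.*

*Proof.* (i) The independent sets of $G-xy$ that are not independent in $G$ are those containing both $x$ and $y$, and these are exactly the sets $\{x,y\}\cup\rho$ with $\rho\in J$. Their subsets form $T$, which is a cone with apex $x$. A member of $T$ is independent in $G$ exactly when it does not contain both $x$ and $y$; such members form the join of the two points $x,y$ with $J$, which is the suspension of $J$.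

(ii) Let $m\ge-1$ be an integer with $m+2$ at most the right-hand side; we show that $I(G)$ is $m$-connected. It is nonempty, so let $m\ge0$. The complex $I(G-xy)$ is $m$-connected, and $J$ is $(m-1)$-connected, so its suspension $\Sigma J$ is $m$-connected. The Mayer–Vietoris sequence contains
$$\tilde H_i(\Sigma J)\to\tilde H_i(I(G))\oplus\tilde H_i(T)\to\tilde H_i(I(G-xy)),$$
and the outer groups vanish for $i\le m$; hence $\tilde H_i(I(G))=0$ for $i\le m$. For $m=0$ this is connectedness. For $m\ge1$, $\Sigma J$ is simply connected, so (T2) gives $\pi_1(I(G))\cong\pi_1(I(G-xy))=1$, and (T3) finishes. $\square$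

## 3. Removing adjacencies one at a time gives $\tau/5$

Lemma 4 invites an induction: remove the adjacencies of $L(\mathcal H)$ one by one until none are left and the complex is a simplex. At each step we pay $1$ in $\eta$ and lose the edges meeting $x\cup y$, which lowers $\tau$ by at most $|x\cup y|\le5$. This argument works.

**Observation.** *For every 3-partite 3-graph $\mathcal H$ and every spanning subgraph $G$ of $L(\mathcal H)$, $\eta(I(G))\ge\tau(\mathcal H)/5$.*

*Proof.* Induct on the number of vertices plus edges of $G$. If $\mathcal H$ has no edge, then $\tau=0$. If $G$ has vertices but no adjacency, $I(G)$ is a simplex and $\eta=\infty$. Otherwise pick an adjacency $xy$ of $G$. By induction $\eta(I(G-xy))\ge\tau/5$. Let $\mathcal H_J$ consist of the edges of $\mathcal H$ outside $N_G[x]\cup N_G[y]$. Every edge of $\mathcal H$ not in $\mathcal H_J$ meets $x\cup y$, so a cover of $\mathcal H_J$ together with $x\cup y$ covers $\mathcal H$, and $\tau(\mathcal H_J)\ge\tau-5$. By induction $\eta(J)\ge(\tau-5)/5$. Lemma 4(ii) gives $\eta(I(G))\ge\tau/5$. $\square$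

The argument stops at the pairs with $|x\cap y|=1$. A pair sharing two or three vertices costs at most $4$, which we could afford. A pair sharing exactly one vertex can cost all of $5$. Let $\mathcal H$ consist of two edges $x,y$ with $|x\cap y|=1$ and of five pairwise disjoint edges, one through each vertex of $x\cup y$ and otherwise using new vertices. The five disjoint edges give $\tau\ge5$ and $x\cup y$ is a cover, so $\tau=5$; but nothing is disjoint from $x\cup y$. Here $J$ is empty, and Lemma 4(ii) for this pair yields at best $\eta\ge1$, while we want $\eta\ge2$. This does not exclude a cleverer order of removal in this example, but a bound that treats each pair separately must allow for $5$.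

We shall treat all pairs that conflict only in $V_1$ simultaneously.

## 4. Forgetting the colors

Let $E=E(\mathcal H)$. The **color** of an edge is its vertex in $V_1$; $E_c$ is the set of edges of color $c$. Let $B$ be the bipartite multigraph on $V_2\cup V_3$ obtained by deleting from each edge its color, so $E(B)=E$. For $C\subseteq V_1$ let $B\setminus C$ be $B$ without the edges with colors in $C$; we write $B\setminus c$ for $B\setminus\{c\}$. Two edges of $\mathcal H$ are disjoint exactly when they are disjoint in $B$ and have different colors. So with $n_c(\sigma)=|\sigma\cap E_c|$,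
$$X=I(L(B)),\qquad Y=I(L(\mathcal H))=\{\sigma\in X:\ n_c(\sigma)\le1\text{ for all }c\in V_1\}.$$
The members of $X$ are the matchings of $B$, and those of $Y$ are the rainbow ones. The large complex $X$ is highly connected, by the next lemma.

**Lemma 5.** *For every finite loopless multigraph $G$, $\eta(L(G))\ge\nu(G)/2$.*

*Proof.* For a graph $\Gamma$ and a vertex $v$, splitting independent sets according to whether $v$ can be added gives
$$I(\Gamma)=I(\Gamma-v)\cup\big(v*I(\Gamma-N[v])\big),$$
and the two parts meet in $I(\Gamma-N[v])$. We claim
$$\eta(I(\Gamma))\ge\min\{\eta(I(\Gamma-v)),\ \eta(I(\Gamma-N[v]))+1\}.$$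
Let $m\ge-1$ be an integer with $m+2$ at most the right-hand side. For $m=-1$, $I(\Gamma)$ contains $v$. For $m\ge0$, the first part is $m$-connected, the second is a cone, and the intersection is $(m-1)$-connected, so (T1) applies.

Now induct on $|E(G)|$. Suppose some edge $e$ has $\nu(G-e)=\nu(G)$. Use the inequality with $\Gamma=L(G)$ and $v=e$. Here $\Gamma-e=L(G-e)$, and $\Gamma-N[e]$ is the line graph of $G$ minus both ends of $e$, which has matching number at least $\nu(G)-2$. By induction $\eta(L(G))\ge\min\{\nu/2,\ (\nu-2)/2+1\}=\nu/2$.

If there is no such $e$, every edge lies in every maximum matching, so $E(G)$ is itself a matching. Then $I(L(G))$ is a simplex ($\eta=\infty$), or $G$ has no edges and $\nu=0$. $\square$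

Next we record what $\tau$ and $w_1$ say about $B$. For $C\subseteq V_1$, König's theorem gives a vertex cover of $B\setminus C$ of size $\nu(B\setminus C)$; together with $C$ it covers $\mathcal H$. Hence
$$\nu(B\setminus C)\ge\tau(\mathcal H)-|C|,\qquad \nu(B\setminus C)\ge w_1(\mathcal H)-2|C|.\tag{1}$$
For $\sigma\in X$ and $C\subseteq V_1$ let $X(\sigma,C)$ be the complex of all $\rho\in X$ with $\rho\cap\sigma=\emptyset$, $\rho\cup\sigma\in X$, and no element of $\rho$ colored in $C$. This is $I(L(B'))$, where $B'$ is $B\setminus C$ with the $2|\sigma|$ endpoints of $\sigma$ deleted. Deleting a vertex lowers $\nu$ by at most one, so Lemma 5 and (1) give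
$$\eta(X(\sigma,C))\ \ge\ \tfrac12\big(w_1(\mathcal H)-2|C|-2|\sigma|\big).\tag{2}$$

With $\sigma=\emptyset=C$ we get $\eta(X)\ge w_1/2\ge\tau/2$, twice what we want for $Y$. The remaining task is to pass from $X$ to $Y$ while losing at most half.

## 5. The case $\tau=5$ by hand

We settle the first doubtful case in a way that will generalize: *if $w_1(\mathcal H)\ge5$, then $Y$ is connected.*

By (2), $\eta(X)\ge5/2$, so $\eta(X)\ge3$; thus $X$ is connected and $H^1(X;\mathbb Z)=0$. Also, for each color $c$, the complex $X_c=\{\sigma\in X:n_c(\sigma)\le1\}$ is connected. Indeed, by (1) $\nu(B\setminus c)\ge3$, so by Lemma 5 the matchings of $B\setminus c$ form a connected complex ($\eta\ge2$); and any $x\in E_c$ is joined to it, because deleting the two ends of $x$ from $B\setminus c$ leaves matching number at least $1$.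

So we control one color at a time, but $Y$ restricts all colors at once. Let $\varphi:E\to\mathbb Z$ be constant on the components of $Y$; we show $\varphi$ is constant. For a 1-simplex $xy$ of $X$ put $\omega(x,y)=\varphi(y)-\varphi(x)$. If $x,y$ have different colors, then $xy\in Y$ and $\omega(x,y)=0$. Let $\omega_c$ agree with $\omega$ on pairs of color $c$ and be zero on all other pairs. Then $\omega=\sum_c\omega_c$.

Each $\omega_c$ is a cocycle on $X$. Take a triangle $xyz$ of $X$; we know $\omega(x,y)+\omega(y,z)+\omega(z,x)=0$. If all three edges have color $c$, this is the condition for $\omega_c$. If exactly $x,y$ have color $c$, the last two terms vanish, so $\omega(x,y)=0$ and the condition for $\omega_c$ holds. If at most one has color $c$, then $\omega_c$ vanishes on the triangle.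

Since $H^1(X;\mathbb Z)=0$, we can write $\omega_c=\delta\psi_c$ with $\psi_c:E\to\mathbb Z$. On every 1-simplex of $X_c$ the cochain $\omega_c$ vanishes, so $\psi_c$ is constant along the edges of the connected complex $X_c$, which contains all vertices. So $\psi_c$ is constant and $\omega_c=0$. Hence $\delta\varphi=\omega=0$ on $X$, and as $X$ is connected, $\varphi$ is constant. $\square$

The defect $\omega$ lives on $X\setminus Y$ and splits over colors because two different colors cannot both be repeated in a simplex with at most three elements. In higher degrees they can, and the splitting must be replaced by an inclusion–exclusion over sets of repeated colors. The statement about a single color must also be generalized to sets of colors. The next section sets up cochains on pieces of $X$ that are not subcomplexes.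

## 6. Cochains on convex families of simplices

**Definition.** A family $\mathcal S\subseteq X$ is **convex** if $\alpha\subseteq\beta\subseteq\gamma$ with $\alpha,\gamma\in\mathcal S$ implies $\beta\in\mathcal S$.

Fix an abelian group $M$ and a linear order on $E$. Let $C^n(\mathcal S)$ be the group of $M$-valued functions on the $n$-dimensional members of $\mathcal S$, for $n\ge-1$; the empty simplex, of dimension $-1$, is allowed. For $\sigma=\{v_0<\dots<v_{n+1}\}\in\mathcal S$ put
$$(\delta\varphi)(\sigma)=\sum_{i:\ \sigma\setminus v_i\in\mathcal S}(-1)^i\varphi(\sigma\setminus v_i).$$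
Then $\delta^2=0$: in $(\delta^2\varphi)(\sigma)$, a face $\sigma\setminus\{v,w\}\in\mathcal S$ is reached through $\sigma\setminus v$ and through $\sigma\setminus w$, both of which lie in $\mathcal S$ by convexity, and the two contributions have opposite signs. For a subcomplex $\mathcal S$ this is the usual reduced cochain complex.

Suppose $\mathcal S$ is convex, $\mathcal S=\mathcal S'\sqcup\mathcal S''$, and $\mathcal S'$ is closed under taking supersets within $\mathcal S$. Then both parts are convex. If $\alpha\subseteq\beta\subseteq\gamma$ has its ends in $\mathcal S'$ or in $\mathcal S''$, then $\beta\in\mathcal S$; in the first case $\beta\supseteq\alpha$ puts $\beta$ in $\mathcal S'$, and in the second $\beta\in\mathcal S'$ would put $\gamma$ in $\mathcal S'$. Moreover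
$$0\to C^*(\mathcal S')\to C^*(\mathcal S)\to C^*(\mathcal S'')\to0\tag{3}$$
(extension by zero, then restriction) is an exact sequence of cochain complexes. Both maps commute with $\delta$ for the same reason: a simplex of $\mathcal S''$ has no face in $\mathcal S'$.

Here is a tiny example. Let $E=\{x,y\}$ with $x,y$ of the same color $c$ and disjoint in $B$. Then $X$ is a full 1-simplex, $Y$ is two points, and $\mathcal S'=X\setminus Y=\{\{x,y\}\}$ has $C^1=M$ and nothing else, so $H^1(C^*(\mathcal S'))=M$. The long exact sequence of (3) reads $\tilde H^0(X)=0\to\tilde H^0(Y)\to M\to\tilde H^1(X)=0$, and indeed $\tilde H^0(Y)=M$.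

For pairwise disjoint $P,Q,D\subseteq V_1$ let
$$\mathcal S(P,Q,D)=\{\sigma\in X:\ n_c(\sigma)=0\ (c\in P),\ n_c(\sigma)=1\ (c\in Q),\ n_c(\sigma)\ge2\ (c\in D)\}.$$
The numbers $n_c$ grow with $\sigma$, and each condition confines $n_c$ to an interval, so this family is convex.

**Lemma 6.** *Let $k\ge1$ and $w_1(\mathcal H)\ge4k+1$. Then $H^n(C^*(\mathcal S(P,Q,D)))=0$ whenever $n\le2k-1-|P|-|Q|$.*

The bookkeeping is as follows. By (2), forbidding a color costs $1$ in $\eta$. Prescribing one edge of a color costs $2$ in $\eta$ (the color and two endpoints), but the prescribed edge shifts the degree by one, so the net cost is again $1$. A condition $n_c\ge2$ is free: it is the complement of these two, and the connecting map returns the degree they cost.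

*Proof.* Induct on $|D|$; put $p=|P|$, $q=|Q|$.

**Step 1: $D=\emptyset$.** The aim is to recognize honest complexes $X(\sigma,C)$. Every member of $\mathcal S(P,Q,\emptyset)$ is uniquely $\sigma\cup\rho$, where $\sigma\in X$ has exactly one element of each color in $Q$ and no others, and $\rho\in X(\sigma,P\cup Q)$; conversely all such unions are members. Removing an element of $\sigma$ leads out of the family, so the coboundary relates only simplices with the same $\sigma$, and the complex is a direct sum over $\sigma$. To identify a summand, regard cochains as alternating functions of ordered tuples, order $\sigma$ as $s_1,\dots,s_q$, and put $\psi(r_0,\dots,r_m)=\varphi(s_1,\dots,s_q,r_0,\dots,r_m)$. The terms of $\delta\varphi$ omitting some $s_i$ are zero, so $\delta\varphi$ corresponds to $(-1)^q\delta\psi$. The sign does not affect kernels and images, and the degree shifts by $q$: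
$$H^n(C^*(\mathcal S(P,Q,\emptyset)))\cong\bigoplus_\sigma\tilde H^{n-q}(X(\sigma,P\cup Q);M).$$
By (2) with $|C|=p+q$ and $|\sigma|=q$,
$$\eta(X(\sigma,P\cup Q))\ge\tfrac12(4k+1)-(p+q)-q=2k+\tfrac12-p-2q,$$
and since $\eta$ is an integer or $\infty$, it is at least $2k+1-p-2q$. If $n\le2k-1-p-q$, then $n-q\le2k-1-p-2q\le\eta-2$, so every summand vanishes.

**Step 2: $D=D'\sqcup\{c\}$.** We remove the condition on $c$. The family $\mathcal S(P,Q,D)$ is closed under supersets in $\mathcal S(P,Q,D')$; the complement $\mathcal S''$ is given by $n_c\le1$, so
$$\mathcal S''=\mathcal S(P,Q\cup c,D')\sqcup\mathcal S(P\cup c,Q,D'),$$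
with the first part closed under supersets in $\mathcal S''$. Let $n\le2k-1-p-q$. Then $n-1\le2k-1-p-q-1$, so by induction both parts have vanishing $H^{n-1}$, and by the long exact sequence of (3) $H^{n-1}(C^*(\mathcal S''))=0$. Also $H^n(C^*(\mathcal S(P,Q,D')))=0$ by induction. The exact sequence
$$H^{n-1}(C^*(\mathcal S''))\to H^n(C^*(\mathcal S(P,Q,D)))\to H^n(C^*(\mathcal S(P,Q,D')))$$
gives the claim. $\square$

With $U_D:=\mathcal S(\emptyset,\emptyset,D)$, the family where all colors of $D$ are repeated, Lemma 6 says: if $w_1(\mathcal H)\ge4k+1$, then
$$H^n(C^*(U_D))=0\quad\text{for all }n\le2k-1\text{ and all }D\subseteq V_1.\tag{4}$$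
As $U_\emptyset=X$, this includes $\tilde H^n(X;M)=0$ for $n\le2k-1$.

## 7. Inclusion–exclusion over repeated colors

**Proposition 7.** *Let $k\ge1$ and $w_1(\mathcal H)\ge4k+1$. Then $\tilde H^{k-1}(I(L(\mathcal H));M)=0$ for every abelian group $M$.*

*Proof.*

**Step 1: reduction to the non-rainbow matchings.** Let $\mathcal N=X\setminus Y=\bigcup_cU_{\{c\}}$, which is closed under supersets in $X$. By (3) the sequence
$$\tilde H^{k-1}(X)\to\tilde H^{k-1}(Y)\to H^k(C^*(\mathcal N))$$
is exact, and $\tilde H^{k-1}(X)=0$ by (4). So it suffices to show $H^k(C^*(\mathcal N))=0$.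

**Step 2: resolving $C^*(\mathcal N)$ by the pieces $U_D$.** For $D\ne\emptyset$ we have $U_D=\bigcap_{c\in D}U_{\{c\}}$, and each $U_D$ is closed under supersets in $X$, so extension by zero gives cochain maps $C^*(U_D)\to C^*(U_{D\setminus c})$ for $|D|\ge2$, and $C^*(U_{\{c\}})\to C^*(\mathcal N)$. Let $s=|V_1|$ and $K_j=\bigoplus_{|D|=j}C^*(U_D)$. Order $V_1$ and give the map omitting the $i$-th element of $D$ the sign $(-1)^{i-1}$. This yields a complex of cochain complexes
$$0\to K_s\to\cdots\to K_2\to K_1\to C^*(\mathcal N)\to0.\tag{5}$$
It is exact. These maps never change the simplex on which a cochain is evaluated, so (5) splits over the simplices $\sigma\in\mathcal N$. At $\sigma$, there is one copy of $M$ for each $D$ with $\sigma\in U_D$, that is, for each nonempty subset $D$ of $\{c:n_c(\sigma)\ge2\}$, and one for $C^*(\mathcal N)$. This is the augmented chain complex, with coefficients $M$, of the full simplex on the set $\{c:n_c(\sigma)\ge2\}$. That set is nonempty because $\sigma\in\mathcal N$, so the complex is acyclic.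

Put $Z_0=C^*(\mathcal N)$ and $Z_j=\operatorname{im}(K_{j+1}\to K_j)$ for $j\ge1$, so $Z_s=0$. Exactness of (5) gives short exact sequences of cochain complexes
$$0\to Z_j\to K_j\to Z_{j-1}\to0\qquad(1\le j\le s).\tag{6}$$

**Step 3: $H^{k+j-1}(K_j)=0$ for every $j\ge1$.** If $j\le k$, then $k+j-1\le2k-1$ and (4) applies. If $j\ge k+1$, a simplex in $U_D$ with $|D|=j$ has at least two elements of each of $j$ colors, hence dimension at least $2j-1\ge k+j$. So $C^{k+j-1}(U_D)=0$ already.

**Step 4: climbing.** The long exact sequence of (6) contains
$$H^{k+j-1}(K_j)\to H^{k+j-1}(Z_{j-1})\to H^{k+j}(Z_j),$$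
and the first group is zero by Step 3. Hence
$$H^k(Z_0)\hookrightarrow H^{k+1}(Z_1)\hookrightarrow\cdots\hookrightarrow H^{k+s}(Z_s)=0,$$
that is, $H^k(C^*(\mathcal N))=0$. $\square$

In Step 3 the two regimes meet without a gap: connectivity handles $j\le k$, and dimension handles $j\ge k+1$.

**Corollary 8.** *$\tilde H_i(I(L(\mathcal H));\mathbb Z)=0$ for all $i\le\lceil w_1(\mathcal H)/4\rceil-2$. In particular, $I(L(\mathcal H))$ is nonempty and connected if $w_1(\mathcal H)\ge5$.*

*Proof.* Let $k=\lceil w_1/4\rceil-1$. Then $w_1>4k$, so $w_1\ge4k+1$. Apply Proposition 7 with each $k'\in\{1,\dots,k\}$: $\tilde H^i(I(L(\mathcal H));M)=0$ for $0\le i\le k-1$ and all $M$. By (T4), $\tilde H^i(\,\cdot\,;M)$ surjects onto $\mathrm{Hom}(\tilde H_i,M)$. Take $M=\tilde H_i$: the identity map must be zero, so $\tilde H_i=0$. Finally $\tilde H_{-1}=0$ because $\mathcal H$ has an edge. If $w_1\ge5$, then $i=0$ is included, which is connectedness. $\square$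

## 8. Simple connectivity when $\tau\ge9$

To pass from homology to connectivity we need the fundamental group, and cohomology does not see it. By (T3), the group matters only when we claim at least $1$-connectedness, which for $\lceil\tau/4\rceil$ means $\tau\ge9$. Here Lemma 4 returns. We remove adjacencies, but only those coming from $V_1$ alone, until $L(\mathcal H)$ has become $L(B)$. Each removal must leave $\pi_1$ unchanged, and for that the complex $J$ only has to be nonempty and connected. By Corollary 8 it is enough that the remaining hypergraph has $w_1\ge5$.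

A careless choice falls short by one. If $x\cap y=\{c\}$ and $R$ consists of the edges disjoint from $x\cup y$, then $\tau(R)\ge9-5=4$, and by (1) its bipartite graph has matching number at least $8-4=4$. This only gives $w_1(R)\ge4$. We gain the missing unit by choosing $x$ well.

**Proposition 9.** *If $\tau(\mathcal H)\ge9$, then $I(L(\mathcal H))$ is simply connected.*

*Proof.*

**Step (a): a good edge.** *For every $c\in V_1$ with $E_c\ne\emptyset$ there is $x\in E_c$ such that deleting the two ends of $x$ in $V_2\cup V_3$ from $B\setminus c$ leaves matching number at least $7$.*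

By (1), $\nu(B\setminus c)\ge8$. If $\nu(B\setminus c)\ge9$, any $x\in E_c$ works. So let $\nu(B\setminus c)=8$ and let $M'$ be a maximum matching of $B\setminus c$. By (1) again $\nu(B)\ge9$, so $M'$ is not maximum in $B$, and there is an $M'$-augmenting path in $B$. It uses an edge of $E_c$, since otherwise it would augment $M'$ inside $B\setminus c$. Walk along the path from one end; let $x$ be the first edge of $E_c$ and $p$ the end of $x$ reached first. The path alternates, starting with an edge outside $M'$ at an unmatched vertex. Since $x\notin M'$, the initial segment $P_0$ up to $p$ is trivial or ends with an edge of $M'$, and it lies in $B\setminus c$. So $M'\triangle P_0$ is again a matching of $B\setminus c$ with 8 edges, and it misses $p$. Therefore deleting $p$ from $B\setminus c$ keeps the matching number at $8$, and deleting the other end of $x$ leaves at least $7$.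

**Step (b): what remains after a removal is connected.** Let $x$ be as in (a), let $y\in E_c$ with $x\cap y=\{c\}$, and let $R$ be $\mathcal H$ without all edges meeting $x\cup y$. Since $|x\cup y|=5$, $\tau(R)\ge4$; in particular $R$ has edges. The bipartite graph $B_R$ of $R$ is $B\setminus c$ with the four vertices of $(x\cup y)\setminus\{c\}$ deleted. Deleting the ends of $x$ leaves at least $7$, and deleting those of $y$ then leaves $\nu(B_R)\ge5$.

Hence $w_1(R)\ge5$. Indeed, let $K$ be a cover of $R$. If $K\cap V_1=\emptyset$, then $K$ covers $B_R$, so $|K|\ge\nu(B_R)\ge5$. If $K\cap V_1\ne\emptyset$, then $|K|+|K\cap V_1|\ge\tau(R)+1\ge5$. By Corollary 8, $I(L(R))$ is nonempty and connected.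

**Step (c): giving $x$ a color of its own does not change $\pi_1$.** Let $\mathcal H'$ arise from $\mathcal H$ by replacing $c$ in $x$ by a new vertex $x^*$ of $V_1$. In a cover of $\mathcal H'$ we may replace $x^*$ by $c$ and obtain a cover of $\mathcal H$, so $\tau(\mathcal H')\ge\tau(\mathcal H)\ge9$. The multigraph $B$ is unchanged. Let $y_1,\dots,y_m$ be the edges with $x\cap y_i=\{c\}$. (A copy of $x$, or an edge sharing a vertex of $V_2\cup V_3$ with $x$, still meets $x$ after the change.) So $L(\mathcal H')$ arises from $L(\mathcal H)$ by removing the adjacencies $xy_1,\dots,xy_m$. Let $G_0=L(\mathcal H)$ and $G_i=G_{i-1}-xy_i$, so that $G_m=L(\mathcal H')$.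

By Lemma 4(i), $I(G_i)=I(G_{i-1})\cup T_i$ with $T_i$ contractible and $I(G_{i-1})\cap T_i$ the suspension of $J_i$, the independence complex of $G_{i-1}$ induced on the edges $e$ outside $N[x]\cup N[y_i]$ (neighborhoods in $G_{i-1}$). We show that $J_i=I(L(R))$, with $R$ as in (b) for $y=y_i$. Let $e$ be such an edge. Only adjacencies involving $x$ have been removed, and $e\ne x$; so $e$ not adjacent to $y_i$ means that $e$ is disjoint from $y_i$ in $\mathcal H$. In particular $e$ does not have color $c$, so $e$ is none of the $y_l$, the pair $xe$ was not altered, and $e$ is disjoint from $x$ as well. Thus $e\in E(R)$. Conversely, each $e\in E(R)$ is disjoint from $x$ and $y_i$, hence different from and not adjacent to both. Finally, $x\notin E(R)$, so $G_{i-1}$ induces $L(R)$ on $E(R)$.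

By (b), $J_i$ is nonempty and connected, so its suspension is simply connected. The complex $I(G_{i-1})$ is connected: it contains $I(G_0)$, which has the same vertices and is connected by Corollary 8, as $w_1\ge\tau\ge9$. By (T2), $\pi_1(I(G_i))\cong\pi_1(I(G_{i-1}))$. Altogether $\pi_1(I(L(\mathcal H)))\cong\pi_1(I(L(\mathcal H')))$.

**Step (d): iteration.** Both complexes in (c) are connected. Repeat (c), with $x$ chosen by (a), as long as some vertex of $V_1$ lies in at least two edges. Each time $\sum_c\max(|E_c|-1,0)$ drops by one, and $\tau\ge9$ persists, so (a) and (b) stay available. At the end all colors are distinct, and the line graph is $L(B)$ with $B$ the original multigraph. By Lemma 5 and (1), $\eta(L(B))\ge\nu(B)/2\ge9/2$, so $I(L(B))$ is simply connected. Hence so is $I(L(\mathcal H))$. $\square$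

## 9. From homology to connectivity: Theorems 1 and 2

*Proof of Theorem 2.* The homology statement is Corollary 8. For the second part let $k=\lceil w_1/4\rceil-1$; we must show that $I(L(\mathcal H))$ is $(k-1)$-connected. If $w_1\le8$, then $k\le1$. For $k=0$ we need only that the complex is nonempty, and for $k=1$ we need that it is connected, which is Corollary 8. Otherwise $w_1\ge9$, so the hypothesis gives $\tau\ge9$. The complex is then simply connected by Proposition 9 and has $\tilde H_i=0$ for $i\le k-1$, so it is $(k-1)$-connected by (T3). $\square$

*Proof of Theorem 1.* Let $k=\lceil\tau/4\rceil-1$. Since $w_1\ge\tau$, Corollary 8 gives $\tilde H_i(I(L(\mathcal H));\mathbb Z)=0$ for $i\le k-1$. If $k\le1$, this together with nonemptiness says that the complex is $(k-1)$-connected. If $k\ge2$, then $\tau\ge4k+1\ge9$, so the complex is simply connected by Proposition 9, and (T3) gives $(k-1)$-connectedness. In all cases $\mathrm{conn}(L(\mathcal H))+2\ge k+1=\lceil\tau/4\rceil$. As noted in Section 1, $f(x)\ge x/4$ on $[1,2]$ follows. $\square$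

## 10. Disjoint unions of $\mathcal B_1,\dots,\mathcal B_4$: Theorem 3

*Proof of Theorem 3.* The hypergraphs $\mathcal B_s$ of Section 1, $s=1,2,3,4$, have $\tau(\mathcal B_s)=s$ and disconnected $I(L(\mathcal B_s))$, so $\tilde H_0(I(L(\mathcal B_s));\mathbb Q)\ne0$. Given $t\ge1$, write $t=4(m-1)+s$ with $1\le s\le4$, so $m=\lceil t/4\rceil$, and let $\mathcal H$ be the disjoint union of $m-1$ copies of $\mathcal B_4$ and one copy of $\mathcal B_s$. Cover numbers add over disjoint unions, so $\tau(\mathcal H)=t$.

A matching of $\mathcal H$ is a union of one matching from each part, chosen independently; so $I(L(\mathcal H))$ is the join of the $m$ complexes of the parts. By the Künneth formula for joins,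
$$\tilde H_{n+1}(A*A';\mathbb Q)\cong\bigoplus_{i+j=n}\tilde H_i(A;\mathbb Q)\otimes\tilde H_j(A';\mathbb Q).$$
Applied $m-1$ times, it shows that the tensor product of the $m$ nonzero groups $\tilde H_0$ is a direct summand of $\tilde H_{m-1}(I(L(\mathcal H));\mathbb Q)$. So this group is nonzero, $I(L(\mathcal H))$ is not $(m-1)$-connected, and $\mathrm{conn}(L(\mathcal H))+2\le m=\lceil t/4\rceil$. Theorem 1 gives the reverse inequality. $\square$
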